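\title{A hyperbolic group in which presentations of finitely presentable subgroups cannot be computed}

\begin{abstract}
We construct a torsion-free hyperbolic group $\Gamma$ for which no algorithm, given a finite list of elements that generates a finitely presentable subgroup, finds a finite presentation of that subgroup. This answers a question of Groves and Wilton in the negative. The algorithm fails even on lists that are known to generate a free group whose rank is one of two fixed consecutive integers. The main step is a $C'(1/6)$ small cancellation group with a free subgroup of finite rank whose membership problem is undecidable. We also show that, for a suitable choice of $\Gamma$, the problem is exactly as hard as the halting problem.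
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a torsion-free hyperbolic group with a fixed finite presentation. Elements of $\Gamma$ are given as words in the generators and their inverses, and $\langle\mathcal A\rangle$ denotes the subgroup generated by a finite list $\mathcal A$ of such words. Recall that a finitely generated group is hyperbolic if the geodesic triangles of its Cayley graph are uniformly thin, that a hyperbolic group has solvable word problem, and that it contains no copy of $\mathbb Z^2$. The following question is posed by Groves and Wilton \cite{GW}.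

\begin{quote}
\textbf{Question.} Let $\Gamma$ be a torsion-free hyperbolic group. Is there an algorithm that takes as input a finite list $\mathcal A$ of words for which $\langle\mathcal A\rangle$ is finitely presentable, and outputs a finite presentation of $\langle\mathcal A\rangle$?
\end{quote}

The algorithm may depend on $\Gamma$. The problem is a promise problem: on inputs $\mathcal A$ with $\langle\mathcal A\rangle$ finitely presentable the algorithm must halt with a correct answer, and on other inputs its behavior is unconstrained. The promise is needed, because finitely generated subgroups of torsion-free hyperbolic groups need not be finitely presentable. It cannot in general be tested, because there are torsion-free hyperbolic groups for which it is undecidable which finite subsets generate finitely presentable subgroups (Bridson--Wise). That result does not answer the Question, since an algorithm as above is never asked to recognize the bad inputs.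

There are reasons to expect a positive answer. If $\Gamma$ is free, Nielsen reduction computes a basis of $\langle\mathcal A\rangle$. For general $\Gamma$, regard the members of $\mathcal A$ as abstract letters and put
\begin{equation}\label{eq:P}
P_\ell=\langle\,\mathcal A\mid \text{all words of length}\le \ell\text{ in }\mathcal A^{\pm1}\text{ that are trivial in }\Gamma\,\rangle .
\end{equation}
These presentations are computable, since $\Gamma$ has solvable word problem, and each $P_\ell$ surjects onto $\langle\mathcal A\rangle$. If $\langle\mathcal A\rangle$ is finitely presentable, then the kernel of the map from the free group on $\mathcal A$ onto $\langle \mathcal A\rangle$ is the normal closure of a finite set, so $P_\ell\to\langle\mathcal A\rangle$ is an isomorphism for all large $\ell$. A correct presentation therefore appears in a computable list, and the only thing missing is a rule for when to stop. We show that no such rule exists in general.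

\begin{theorem}\label{thm:main}
There are a torsion-free hyperbolic group $\Gamma$, of the form $\Gamma_0*\mathbb Z$ with $\Gamma_0$ a finitely presented $C'(1/6)$ group, an integer $N$, and a computable sequence $\mathcal A_1,\mathcal A_2,\dots$ of subsets of $\Gamma$ given by lists of $N+1$ words, such that each $\langle\mathcal A_n\rangle$ is free of rank $N$ or $N+1$, and the set $\{n:\operatorname{rank}\langle\mathcal A_n\rangle=N\}$ is not recursive.
\end{theorem}

The answer to the Question is therefore no. From any finite presentation of $\langle\mathcal A_n\rangle$ one computes the rank of the abelianization $H_1(\langle\mathcal A_n\rangle;\mathbb Z)$ by linear algebra, and this rank is $N$ or $N+1$. An algorithm as in the Question would thus decide a non-recursive set.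

The construction starts from a register machine whose halting set $\mathcal H\subseteq\mathbb N$ is not recursive (Section~\ref{sec:machine}) and produces $\Gamma_0$ together with a subgroup $F_0\le\Gamma_0$ (Sections~\ref{sec:gamma} and~\ref{sec:free}). It gives more. The \emph{distortion} of $F_0$ in $\Gamma_0$ is the function that sends $\ell$ to the largest length, in the generators of $F_0$, of an element of $F_0$ that has length at most $\ell$ in the generators of $\Gamma_0$. We write $0'$ for the halting problem, and we say that an oracle \emph{solves the problem of the Question for $\Gamma$} if it returns a finite presentation of $\langle\mathcal A\rangle$ whenever $\langle\mathcal A\rangle$ is finitely presentable.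

\begin{theorem}\label{thm:strong}
Let $\Gamma_0$, $F_0$, $\Gamma$ and $N$ be as in the construction.
\begin{enumerate}
\item There is no algorithm that, given a list of $N+1$ words in $\Gamma$ known to generate a free group of rank $N$ or $N+1$, decides which; equivalently, decides whether the list is a free basis of the subgroup it generates.
\item $F_0$ is a free subgroup of finite rank of the $C'(1/6)$ hyperbolic group $\Gamma_0$ with undecidable membership problem. Its distortion is bounded above by no recursive function.
\item Choose the register machine so that $\mathcal H$ is Turing equivalent to $0'$. Then any oracle that solves the problem of the Question for $\Gamma$ computes $0'$. Conversely, for every torsion-free hyperbolic group $\Lambda$ of cohomological dimension at most $2$, and in particular for $\Gamma$, the problem is solvable by an algorithm with oracle $0'$.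
\end{enumerate}
\end{theorem}

The group $\Gamma$ has a $2$-dimensional classifying space, and cohomological dimension $2$ is the smallest possible in Theorem~\ref{thm:main}: a finitely generated group of cohomological dimension at most $1$ is free (Stallings), and then Nielsen reduction applies.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to the existence of $F_0$. Section~\ref{sec:mechanism} shows the whole mechanism on a machine with three states. Sections~\ref{sec:machine}--\ref{sec:free} carry out the construction, and Section~\ref{sec:proofs} proves both theorems. Throughout, $F(X)$ is the free group on a set $X$ and $X^*$ is the set of positive words in $X$, including the empty word $\emptyset$.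

\section{From membership to rank}\label{sec:reduction}

We use three facts about free groups.

\begin{lemma}\label{lem:free}
\begin{enumerate}
\item[(a)] If $k$ elements generate a free group of rank $k$, they form a basis of it.
\item[(b)] If $k$ elements of a free group $F$ have linearly independent classes in $H_1(F;\mathbb Q)$, they freely generate a free subgroup.
\item[(c)] Let $P$ be a group and $Z$ a set. The kernel of the map $P*F(Z)\to P$ that is the identity on $P$ and kills $Z$ is free on the elements $gzg^{-1}$ with $g\in P$, $z\in Z$.
\end{enumerate}
\end{lemma}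

\begin{proof}
Part (a) is the Hopf property: a surjective endomorphism of a free group of finite rank is injective. In (b), the elements generate a free group $E$ of rank at most $k$, and the image of $H_1(E;\mathbb Q)$ in $H_1(F;\mathbb Q)$ has dimension $k$. So $E$ has rank $k$ and (a) applies. For (c), let $E$ be free on symbols $[g,z]$, with $P$ acting by $g'\cdot[g,z]=[g'g,z]$. The assignments $[g,z]\mapsto gzg^{-1}$, $g\mapsto g$ and $z\mapsto[1,z]$, $g\mapsto g$ define mutually inverse homomorphisms between $E\rtimes P$ and $P*F(Z)$, compatible with the maps to $P$.
\end{proof}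

A free letter $z$ turns a membership question into a question about the isomorphism type of a subgroup.

\begin{lemma}\label{lem:reduction}
Let $P$ be a group, $F\le P$ a subgroup and $g\in P$. In $P*\langle z\rangle$, with $z$ of infinite order, let $E=\langle F,z,gzg^{-1}\rangle$. If $g\in F$ then $E=F*\langle z\rangle$. If $g\notin F$ then $E\cong F*F(\zeta_1,\zeta_2)$.
\end{lemma}

\begin{proof}
If $g\in F$, then $gzg^{-1}\in\langle F,z\rangle=F*\langle z\rangle$. Let $g\notin F$, and let $\psi\colon F*F(\zeta_1,\zeta_2)\to P*\langle z\rangle$ be the inclusion on $F$, with $\zeta_1\mapsto z$ and $\zeta_2\mapsto gzg^{-1}$. Its image is $E$. Composing $\psi$ with the map to $P$ that kills $z$ gives the map to $F$ that kills $\zeta_1,\zeta_2$. So $\ker\psi$ lies in the kernel of the latter, which by Lemma~\ref{lem:free}(c) is free on the elements $\phi\zeta_i\phi^{-1}$, $\phi\in F$. Their images are $\phi z\phi^{-1}$ and $(\phi g)z(\phi g)^{-1}$. Since $g\notin F$, the elements $\phi$ and $\phi g$ ($\phi\in F$) are pairwise distinct, so these images are distinct members of the basis $\{xzx^{-1}:x\in P\}$ given by Lemma~\ref{lem:free}(c). Hence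 $\psi$ is injective.
\end{proof}

For instance, with $P=\langle x\rangle$ infinite cyclic and $F=\langle x^2\rangle$, the subgroup $\langle x^2,z,x^2zx^{-2}\rangle$ has rank $2$, while $\langle x^2,z,xzx^{-1}\rangle$ is the subgroup of index two in $F(x,z)$ of words with even exponent sum in $x$, which has rank $3$.

For $E$ to satisfy the promise, we want $F$ finitely presentable. So the task is to find, in a torsion-free hyperbolic group, a subgroup whose membership problem is undecidable and whose structure is nevertheless under complete control. Our subgroup will be free.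

\section{The mechanism in a small case}\label{sec:mechanism}

\subsection{Transducers and queues}
A \emph{transducer} consists of a finite alphabet $\Sigma=\Sigma_1\sqcup\{\#\}$ with a distinguished \emph{marker} $\#$, a finite set $Q$ of states with a distinguished final state $f$, and, for each $a\in\Sigma$, a subset $\mathrm{dom}_a\subseteq Q$ together with a state $q\cdot a\in Q$ and an \emph{output} $o(q,a)\in\Sigma^*$ for each $q\in\mathrm{dom}_a$. Put $\mathrm{im}_a=\{q\cdot a:q\in\mathrm{dom}_a\}$. Our transducers satisfy:
\begin{itemize}
\item[(T1)] for each $a\in\Sigma$, the map $q\mapsto q\cdot a$ is injective on $\mathrm{dom}_a$;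
\item[(T2)] $o(q,\#)=\#$, and $o(q,y)\in\Sigma_1^*$ for $y\in\Sigma_1$;
\item[(T3)] $f\notin\mathrm{dom}_a$ for all $a$, and $f\in\mathrm{im}_a$ only for $a=\#$.
\end{itemize}

Let $\mathcal D$ be the directed graph with vertex set $Q$ and an edge labeled $a$ from $q$ to $q\cdot a$ for each $q\in\mathrm{dom}_a$. A reduced word $w\in F(\Sigma)$ may label a path in $\mathcal D$, a letter $a^{-1}$ traversing an edge labeled $a$ backwards. By (T1) the path is determined by its initial vertex $q$ and its label. We then write $q\cdot w$ for its endpoint and $o(q,w)\in F(\Sigma)$ for the product, in order, of the outputs along it, where traversing the edge from $q'$ to $q'\cdot a$ backwards contributes $o(q',a)^{-1}$.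

A transducer drives a \emph{queue machine}. A configuration is a pair $(x,q)$ with $x\in\Sigma^*$ and $q\in Q$. If $x=ax'$ with $q\in\mathrm{dom}_a$, the machine removes $a$ from the front of the queue, appends the output at the back and changes state:
\[
(ax',q)\longrightarrow(x'\,o(q,a),\,q\cdot a).
\]
We start with a queue $x_0\#$, $x_0\in\Sigma_1^*$, and a state $q_0$. By (T2) the queue always contains exactly one marker, and the run falls into \emph{sweeps}: as long as $x_i\#$ labels a path from $q_i$, put
\begin{equation}\label{eq:sweep}
x_{i+1}=o(q_i,x_i)\in\Sigma_1^*,\qquad q_{i+1}=q_i\cdot x_i\# .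
\end{equation}
From $(x_i\#,q_i)$ the machine reaches $(\#x_{i+1},q_i\cdot x_i)$ after $|x_i|$ steps and $(x_{i+1}\#,q_{i+1})$ after one more.

\subsection{Three states}\label{sub:toy}
Take $\Sigma=\{a,\#\}$, $Q=\{e,\kappa,f\}$ and two transitions: $e\cdot a=\kappa$ with empty output, and $\kappa\cdot\#=f$ with output $\#$. Then
\[
(a\#,e)\to(\#,\kappa)\to(\#,f),\qquad\text{while}\qquad(aa\#,e)\to(a\#,\kappa)\quad\text{is stuck.}
\]
We want a hyperbolic group and a free subgroup that contains an element encoding $(a\#,e)$ but not the one encoding $(aa\#,e)$.

\emph{Steps as conjugations.} Let $G$ be generated by $\Sigma$, $Q$ and letters $t_a,t_\#$, where both $t$'s commute with $\Sigma$, and $t_a^{-1}et_a=\kappa$, $t_\#^{-1}\kappa t_\#=\#f$. Encode $(x,q)$ by the element $xq$. Then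
\[
a\#e=(at_a)\,\#\kappa\,t_a^{-1}=(at_a)(\#t_\#)\,\#f\,t_\#^{-1}t_a^{-1}.
\]
The factor $at_a$ absorbs the first letter of the queue and releases a $t_a$, which passes through the rest of the queue and acts on the state. So with $\Delta=\langle at_a,\#t_\#\rangle$ and $T=\langle t_a,t_\#\rangle$, a step of the machine preserves the double coset $\Delta\,xq\,T$, and halting means landing in the double coset of $v=\#f$.

\emph{Removing $\mathbb Z^2$.} The group $G$ is not hyperbolic, since $a$ and $t_a$ generate $\mathbb Z^2$. We add generators $b_1,b_2$ and insert a long word in $b_1,b_2$ into each relation: $t_a^{-1}\#t_a=V_1\#$, $t_a^{-1}et_a=V_2\kappa$, $t_\#^{-1}\kappa t_\#=V_3\#f$, and so on. We also add relations that set each $t^{-1}b_jt$ equal to a long word in $b_1,b_2$. The long words make the resulting group $\Gamma_0$ a small cancellation group, and killing $b_1,b_2$ recovers $G$. With $B=\langle b_1,b_2\rangle$, $s_a=at_a$ and $s_\#=\#t_\#$, the computation above survives with noise from $B$: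
\[
a\#e=s_a\,V_1\#V_2\kappa\;t_a^{-1}=s_aV_1\,s_\#\,(t_\#^{-1}V_2t_\#)\,V_3\;v\;t_\#^{-1}t_a^{-1}=\phi\,v\,t_\#^{-1}t_a^{-1},
\]
where $\phi\in\langle s_a,s_\#,B\rangle$, because $t_\#^{-1}Bt_\#\subseteq B$.

\emph{From double cosets to a subgroup.} Conjugating $b_1$ removes the $t$'s on the right. With $\gamma=a\#e$,
\[
\gamma b_1\gamma^{-1}=\phi\,v\,(t_\#^{-1}t_a^{-1}b_1t_at_\#)\,v^{-1}\phi^{-1}\in\phi\,vBv^{-1}\phi^{-1}.
\]
So $\gamma b_1\gamma^{-1}$ lies in $F_0=\langle s_a,s_\#,b_1,b_2,vb_1v^{-1},vb_2v^{-1}\rangle$.

\emph{The converse.} It remains to see that $F_0$ is free and contains nothing unwanted. Both facts come from the kernel $K$ of $\Gamma_0\to G$. If the long words have suitable exponent sums, then $H_2(K)=0$ and $K_{ab}$ is free abelian, the class of $gb_jg^{-1}$ recording exactly $j$ and the coset $\bar gT\in G/T$. Comparing classes shows that for $\gamma=x\#e$ the element $\gamma b_1\gamma^{-1}$ can lie in $F_0$ only if $\bar\gamma\in\Delta vT$. Britton's lemma converts this into a combinatorial statement: some reduced word $w$ labels a path from $e$ to $f$ in $\mathcal D$ and satisfies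
\[
x\#\,o(e,w)=w\#\quad\text{in }F(\Sigma),
\]
that is, the initial queue followed by what is written equals what is read followed by the final queue. Here $\mathcal D$ is the segment $e\to\kappa\to f$, the only candidate is $w=a\#$ with output $\#$, and the equation reads $x\#\#=a\#\#$. So $x=a$, and $x=aa$ is excluded. When $\mathcal D$ has cycles there are infinitely many candidates $w$, most of them containing inverse letters, and the sweep lemma (Lemma~\ref{lem:sweep}) shows that only honest runs solve the equation.

\section{A transducer that simulates a register machine}\label{sec:machine}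

A register machine has finitely many registers with contents $c_1,c_2,\dots\in\mathbb N$ and finitely many instructions. Apart from a halting instruction $\omega$, each instruction $i$ is either an \emph{increment} ``add $1$ to $c_l$ and go to $i'$'' or a \emph{test} ``if $c_l=0$ go to $i'$; otherwise subtract $1$ from $c_l$ and go to $i''$''. Such machines compute all partial recursive functions (Minsky; Shepherdson--Sturgis). Fix one, with start instruction $i_0\ne\omega$, such that
\[
\mathcal H=\{n\in\mathbb N:\text{the machine started at }i_0\text{ with registers }(n,0,\dots,0)\text{ halts}\}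
\]
is not recursive. Let $p_1=2,p_2,\dots$ be distinct primes and encode the registers by $m=\prod_lp_l^{c_l}\ge1$. An increment multiplies $m$ by $p_l$, and a test asks whether $p_l\mid m$ and, if so, divides by $p_l$.

The queue will hold $d^m\hat\jmath\#$, where $\hat\jmath$ names the current instruction. Two constraints shape the design. First, a sweep learns $m\bmod p_l$ only after reading all of $d^m$, so a test takes one sweep to copy and branch and a second sweep to act. Second, (T1) must hold although the register machine need not be reversible. This is possible because (T1) asks for injectivity only letter by letter: branches of different instructions may merge, since they read different letters $\hat\jmath$, and the residues $1,\dots,p_l-1$ of one test, which all lead to $i'$, are routed through distinct intermediate symbols.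

Let $J$ consist of the instructions together with new symbols $i^{\mathrm{div}}$ and $i^{(r)}$ ($1\le r<p_l$) for each test $i$ of a register $l$. Each $j\in J$ has a modulus $\mu_j\ge1$, exponents $\lambda_j(r)\ge0$ for $0\le r<\mu_j$, and a partially defined injective successor map $\nu_j\colon\{0,\dots,\mu_j-1\}\to J$:
\[
\begin{array}{l|c|l|l}
j&\mu_j&\lambda_j&\nu_j\\ \hline
\text{increment } i \text{ of register } l&1&\lambda(0)=p_l&0\mapsto i'\\
\text{test } i \text{ of register } l&p_l&\lambda(r)=1\text{ for all }r&0\mapsto i^{\mathrm{div}},\ r\mapsto i^{(r)}\ (r\ne0)\\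
i^{\mathrm{div}}&p_l&\lambda(0)=1,\ \lambda(r)=0\ (r\ne0)&0\mapsto i''\\
i^{(r)}&1&\lambda(0)=1&0\mapsto i'\\
\omega&1&\lambda(0)=0&\text{undefined}
\end{array}
\]
The transducer has $\Sigma_1=\{d\}\sqcup\{\hat\jmath:j\in J\}$ and
\[
Q=\{(j,r):j\in J,\ 0\le r<\mu_j\}\sqcup\{j^*:j\in J\}\sqcup\{\kappa,f\},
\]
with start state $e=(i_0,0)$. Its transitions are the following, and no others:
\begin{itemize}
\item $(j,r)\cdot d=(j,\,r+1\bmod\mu_j)$ with output $d^{\lambda_j(r)}$;
\item $(j,r)\cdot\hat\jmath=(j')^*$ with output the letter $\widehat{j'}$, when $j'=\nu_j(r)$ is defined; and $(\omega,0)\cdot\hat\omega=\kappa$ with empty output;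
\item $j^*\cdot\#=(j,0)$ and $\kappa\cdot\#=f$, with output $\#$.
\end{itemize}

\begin{proposition}\label{prop:machine}
This transducer satisfies \textup{(T1)--(T3)}. Let $(x_i,q_i)$ be the sweeps \eqref{eq:sweep} with $x_0=d^{2^n}\hat\imath_0$ and $q_0=e$. Then $n\in\mathcal H$ if and only if $q_k=f$ for some $k$, and in that case $k\ge1$ and $x_k=\emptyset$.
\end{proposition}

\begin{proof}
The letter $d$ permutes the states $(j,r)$; the letter $\hat\jmath$ acts injectively because $\nu_j$ is injective, and $\hat\omega$ has a single transition; the letter $\#$ sends the states $j^*$ and $\kappa$ to the distinct states $(j,0)$ and $f$. This is (T1), and (T2) and (T3) are read off the list.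

Say that sweep $i$ is \emph{at} $(j,m)$ if $q_i=(j,0)$ and $x_i=d^m\hat\jmath$. Reading $d^m$ leads to $(j,r)$ with $r=m\bmod\mu_j$ and outputs $d^{m'}$ with $m'=\sum_{u=0}^{m-1}\lambda_j(u\bmod\mu_j)$. If $j'=\nu_j(r)$ is defined, reading $\hat\jmath\#$ leads through $(j')^*$ to $(j',0)$, and sweep $i+1$ is at $(j',m')$. For an increment this is $(i',p_lm)$. For a test with $p_l\mid m$ it is $(i^{\mathrm{div}},m)$; in the next sweep $r=0$, and $m'$ counts the multiples of $p_l$ in $\{0,\dots,m-1\}$, so the sweep after is at $(i'',m/p_l)$. For a test with $r=m\bmod p_l\ne0$ it is $(i^{(r)},m)$ and then $(i',m)$. Sweep $0$ is at $(i_0,2^n)$, so the sweeps follow the register machine, one or two sweeps per instruction. If the machine never halts, all $q_i$ have the form $(j,0)$ and differ from $f$. If it halts, some sweep $k-1$ is at $(\omega,m)$; it reads $d^m\hat\omega$ with empty output, reaches $\kappa$ and then $f$, so $q_k=f$ and $x_k=\emptyset$. No further sweep is defined, by (T3).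
\end{proof}

\begin{example}\label{ex:run}
For the machine whose only instructions are $\omega$ and $i_0$ = ``add $1$ to $c_1$ and go to $\omega$'', with $n=0$, the queue machine makes two sweeps:
\[
\begin{array}{l}
(d\hat\imath_0\#,e)\to(\hat\imath_0\#dd,e)\to(\#dd\hat\omega,\omega^*)\to(dd\hat\omega\#,(\omega,0))\\[2pt]
\qquad\to(d\hat\omega\#,(\omega,0))\to(\hat\omega\#,(\omega,0))\to(\#,\kappa)\to(\#,f).
\end{array}
\]
The word read is $w=d\hat\imath_0\#dd\hat\omega\#$, the word written is $o(e,w)=dd\hat\omega\#\#$, and $x_0\#\,o(e,w)=w\#$.
\end{example}

From now on the transducer is the one just defined, and we fix the words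
\[
v=\#f,\qquad\gamma_n=d^{2^n}\hat\imath_0\#e ,
\]
which encode the final configuration and the initial configuration on input $n$.

\section{Double cosets in the group $G$}\label{sec:G}

\subsection{HNN extensions of free groups}
Let $A$ be a group and $\varphi_a\colon A_a\to A_a'$ finitely many isomorphisms between subgroups of $A$. The multiple HNN extension is $\langle A,t_a\mid t_a^{-1}xt_a=\varphi_a(x)\ (x\in A_a)\rangle$. The base $A$ embeds in it, and it is torsion-free if $A$ is. A \emph{pinch} in a word $x_0t_{a_1}^{\varepsilon_1}x_1\cdots t_{a_n}^{\varepsilon_n}x_n$ ($x_i\in A$, $\varepsilon_i=\pm1$) is a subword $t_a^{-1}xt_a$ with $x\in A_a$ or $t_axt_a^{-1}$ with $x\in A_a'$. Britton's lemma says that a word with $n\ge1$ and no pinch does not represent an element of $A$. Both of our groups are of the following kind.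

\begin{lemma}\label{lem:hnn}
Let $X$ be a finite set. For each $a$ in a finite index set let $X_a\subseteq X$, and let $g_{a,x}\in F(X)$ $(x\in X_a)$ be elements whose classes in $H_1(F(X);\mathbb Q)$ are linearly independent for each fixed $a$. Then $\langle X,t_a\mid t_a^{-1}xt_a=g_{a,x}\ (x\in X_a)\rangle$ is a multiple HNN extension of $F(X)$ with associated subgroups $\langle X_a\rangle$ and $\langle g_{a,x}:x\in X_a\rangle$. It is torsion-free, and the presentation complex is aspherical.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:free}(b), $x\mapsto g_{a,x}$ sends a basis of $\langle X_a\rangle$ to a basis of $\langle g_{a,x}\rangle$, so it defines an isomorphism, and the group is an HNN extension of the torsion-free group $F(X)$. Let $R$ and $R_a$ be the roses with petals $X$ and $X_a$. Attach $R_a\times[0,1]$ to $R$ by the inclusion at one end and by the map sending the petal $x$ to the loop $g_{a,x}$ at the other. The arc over the base point is the edge $t_a$, and the square over the petal $x$ is the $2$-cell of the relator $t_a^{-1}xt_ag_{a,x}^{-1}$, so the result is the presentation complex. It is a graph of aspherical spaces with $\pi_1$-injective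 attaching maps, hence aspherical (Scott--Wall).
\end{proof}

\subsection{The group $G$}
Let
\[
G=\langle\,\Sigma,\,Q,\,t_a\ (a\in\Sigma)\mid t_a^{-1}yt_a=y\ (y\in\Sigma),\ \ t_a^{-1}qt_a=o(q,a)(q\cdot a)\ (q\in\mathrm{dom}_a)\,\rangle ,
\]
and let $A=F(\Sigma\sqcup Q)$ and $L=F(\Sigma)$. For fixed $a$, the right-hand sides have classes $[y]$ and $[o(q,a)]+[q\cdot a]$ in $H_1(A;\mathbb Q)$, which are independent because the states $q\cdot a$ are distinct by (T1). By Lemma~\ref{lem:hnn}, $G$ is a multiple HNN extension of $A$ whose presentation complex $\bar X$ is aspherical, and the associated subgroups are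
\[
A_a=\langle\Sigma\sqcup\mathrm{dom}_a\rangle,\qquad A_a'=\langle\Sigma\sqcup\mathrm{im}_a\rangle ,
\]
the second because $o(q,a)\in L$. Without (T1) the base can collapse: two transitions $q\cdot a=q'\cdot a$ with the same output would force $q=q'$ in $G$.

Killing $\Sigma$ and $Q$ sends every relator to $1$ in the free group on the $t_a$. Hence $T=\langle t_a:a\in\Sigma\rangle$ is free on the $t_a$, and there is a retraction $\pi\colon G\to T$ with $\pi(A)=1$. The subgroups $L$ and $T$ commute. For $w\in F(\Sigma)$ let $t(w)\in T$ be obtained by substituting $t_a$ for $a$, and put $\delta(w)=w\,t(w)$. Since $[L,T]=1$, the map $\delta$ is the homomorphism $F(\Sigma)\to G$ with $a\mapsto at_a$; let $\Delta$ be its image. The goal of this section is Proposition~\ref{prop:cosets}, which says in particular that $\gamma_n\in\Delta vT$ only if $n\in\mathcal H$. The first step identifies conjugation by $T$ with motion in the graph $\mathcal D$.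

\begin{lemma}\label{lem:conj}
Let $w\in F(\Sigma)$ be reduced and $q\in Q$. If $w$ labels a path from $q$, then $t(w)^{-1}q\,t(w)=o(q,w)(q\cdot w)$. Otherwise $t(w)^{-1}q\,t(w)\notin A$.
\end{lemma}

\begin{proof}
For a single letter $a$ the first statement is a defining relation. Conjugating that relation by $t_a^{-1}$ and using $[L,T]=1$ gives $t_a(q'\cdot a)t_a^{-1}=o(q',a)^{-1}q'$, which is the statement for $a^{-1}$. The general case follows by induction on $|w|$, since the output accumulated so far lies in $L$ and commutes with the next $t_a^{\pm1}$.

Suppose that $w$ labels no path from $q$. Write $w=w_1a^\varepsilon w_2$, where $w_1$ is the longest prefix that labels a path from $q$, and put $q_1=q\cdot w_1$, $D=o(q,w_1)\in L$. Then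
\[
t(w)^{-1}q\,t(w)=t(w_2)^{-1}\,t_a^{-\varepsilon}\,(Dq_1)\,t_a^{\varepsilon}\,t(w_2).
\]
By maximality, $q_1\notin\mathrm{dom}_a$ if $\varepsilon=1$ and $q_1\notin\mathrm{im}_a$ if $\varepsilon=-1$. The reduced form of $Dq_1$ contains the letter $q_1$, while $A_a$ and $A_a'$ are generated by subsets of the basis of $A$; so $Dq_1\notin A_a$, respectively $Dq_1\notin A_a'$, and the middle is not a pinch. Any other pinch would be a subword $t_{a'}^{\mp1}t_{a'}^{\pm1}$ of $t(a^\varepsilon w_2)$ or its inverse, which is impossible as $w$ is reduced. Britton's lemma finishes the proof.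
\end{proof}

\begin{lemma}\label{lem:equation}
Let $x\in F(\Sigma_1)$, $q\in Q$, let $w\in F(\Sigma)$ be reduced, and suppose $x\#q\in\delta(w)\,vT$. Then $w$ labels a path from $q$ to $f$, and $x\#\,o(q,w)=w\#$ in $F(\Sigma)$.
\end{lemma}

\begin{proof}
Write $x\#q=w\,t(w)\,\#f\,\tau$ with $\tau\in T$. Applying $\pi$ gives $\tau=t(w)^{-1}$. Conjugating by $t(w)$ and using $[L,T]=1$, we get $x\#\cdot t(w)^{-1}q\,t(w)=w\#f$, so $t(w)^{-1}q\,t(w)\in A$. By Lemma~\ref{lem:conj}, $w$ labels a path from $q$ and $x\#\,o(q,w)(q\cdot w)=w\#f$ in the free group $A=L*F(Q)$. Hence $q\cdot w=f$ and $x\#\,o(q,w)=w\#$.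
\end{proof}

\subsection{The sweep lemma}
The equation of Lemma~\ref{lem:equation} is only a global balance between what is read and what is written, and two things could go wrong. A letter might be read before it is written: in the group attached to a transition $q\cdot a=q'$ with output $a$ one has $q=(at_a)\,a^{-1}\,(aq')\,t_a^{-1}=(at_a)\,q'\,t_a^{-1}$, so the configurations $(\emptyset,q)$ and $(\emptyset,q')$ lie in one double coset although the first cannot move. The marker prevents this, and here $w=a$ would require $\#a=a\#$. Also, the path might run backwards: if there were a transition $f\cdot\#=q$, then $x=1$, $w=\#^{-1}$ would solve the equation, whatever the machine does from $q$. This is excluded by (T3).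

To use the marker, assign to each part of $w$ its \emph{height}, the exponent sum of $\#$ in the prefix before it. By (T2), what is written while reading at height $h$ appears on the other side of the equation at height $h+1$. So height $0$ is determined by $x$, this determines height $1$, and so on.

\begin{lemma}[Sweep lemma]\label{lem:sweep}
Let $x\in F(\Sigma_1)$ and $q\in Q$. Let the reduced word $w$ label a path from $q$ to $f$, with $x\#\,o(q,w)=w\#$. Write $w=w_0\#^{\varepsilon_1}w_1\cdots\#^{\varepsilon_k}w_k$ with $w_i\in F(\Sigma_1)$ and $\varepsilon_i=\pm1$, and let $o_i$ be the output along the part of the path labeled $w_i$. Then all $\varepsilon_i$ equal $+1$, $w_0=x$, and $w_i=o_{i-1}$ for $1\le i\le k$.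
\end{lemma}

\begin{proof}
Put $h_0=0$, $h_i=\varepsilon_1+\dots+\varepsilon_i$ and $o_{-1}=x$. By (T2), $o_i\in F(\Sigma_1)$ and $o(q,w)=o_0\#^{\varepsilon_1}o_1\cdots\#^{\varepsilon_k}o_k$. For $u\in F(\Sigma_1)$ and $h\in\mathbb Z$ let $u^{(h)}=\#^hu\#^{-h}$, and let $L_h=\#^hF(\Sigma_1)\#^{-h}$. By Lemma~\ref{lem:free}(c) with $P=\langle\#\rangle$, the subgroups $L_h$ generate their free product. Multiplying $w\#=x\#\,o(q,w)$ on the right by $\#^{-h_k-1}$ gives
\begin{equation}\label{eq:heights}
w_0^{(h_0)}w_1^{(h_1)}\cdots w_k^{(h_k)}=o_{-1}^{(0)}\,o_0^{(h_0+1)}o_1^{(h_1+1)}\cdots o_k^{(h_k+1)} .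
\end{equation}
(In Example~\ref{ex:run} both sides equal $(d\hat\imath_0)^{(0)}(dd\hat\omega)^{(1)}$.) Since $w$ is reduced, $w_i\ne1$ whenever $0<i<k$ and $\varepsilon_{i+1}=-\varepsilon_i$. We draw two consequences.

\emph{(N) If $i<j$ and $w_l=1$ for all $i<l<j$, then $h_i\ne h_j$.} Indeed $\varepsilon_{i+1}=\dots=\varepsilon_j$, so $h_j-h_i=\pm(j-i)$. Thus consecutive nontrivial factors on the left of \eqref{eq:heights} lie in different $L_h$, and they form a normal form in the free product. By uniqueness of normal forms, if the product lies in $\langle L_h:h>m\rangle$ then no nontrivial factor has height $m$.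

\emph{(V) If $j<i\le k$ and $h_i=\min\{h_l:l\ge j\}$, then $w_i\ne1$.} Since $i-1\ge j$, minimality gives $h_{i-1}=h_i+1$, so $\varepsilon_i=-1$. If $i<k$, minimality gives $\varepsilon_{i+1}=+1$, and $w_i\ne1$. If $i=k$ and $w_k=1$, then $w$ ends in $\#^{-1}$, so the path reaches $f$ by traversing backwards an edge that leaves $f$, contrary to (T3).

First, all $h_i\ge0$. Otherwise let $m=\min h_i<0$, attained at some $i>0$. The right side of \eqref{eq:heights} lies in $\langle L_h:h>m\rangle$, so $w_i=1$ by (N), contradicting (V) with $j=0$.

Now we prove by induction on $j\le k$ the claim $C_j$: $h_i=i$ for $i\le j$, $h_i\ge j$ for $i\ge j$, and $w_i=o_{i-1}$ for $i<j$. We have just shown $C_0$. Assume $C_j$. The first $j$ factors on the two sides of \eqref{eq:heights} agree, and the next ones are $w_j^{(j)}$ and $o_{j-1}^{(j)}$. Canceling,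
\[
(o_{j-1}^{-1}w_j)^{(j)}\,w_{j+1}^{(h_{j+1})}\cdots w_k^{(h_k)}=o_j^{(h_j+1)}\cdots o_k^{(h_k+1)}\in\langle L_h:h>j\rangle .
\]
By (N), the first nontrivial word among $w_{j+1},w_{j+2},\dots$ has height different from $h_j=j$, so the nontrivial factors on the left again form a normal form, and none has height $j$. Hence $w_j=o_{j-1}$, and $w_i=1$ for every $i>j$ with $h_i=j$. By (V) there is no such $i$, so $h_i\ge j+1$ for $i>j$. If $j<k$, then $h_{j+1}=j\pm1$ must be $j+1$, and $C_{j+1}$ holds. For $j=k$ we obtain $h_i=i$ and $w_i=o_{i-1}$ for all $i\le k$, which is the lemma.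
\end{proof}

\begin{proposition}\label{prop:cosets}
In $G$ the following hold, for $w\in F(\Sigma)$.
\begin{enumerate}
\item[(a)] $yq\notin\Delta T$ for $y\in L$ and $q\in Q$.
\item[(b)] If $\delta(w)\in T$, then $w=1$.
\item[(c)] If $\delta(w)\,vT=vT$, then $w=1$.
\item[(d)] If $\gamma_n\in\Delta vT$, then $n\in\mathcal H$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $\Delta T\subseteq LT$. If $yq=y'\tau$ with $y'\in L$, $\tau\in T$, then $\pi$ gives $\tau=1$, so $q\in L$ in the free group $A$, which is false.

(b) If $w\,t(w)\in T$, then $w\in T$, so $w=\pi(w)=1$ in $G$ and hence in $A$.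

(c) Take $w$ reduced. Since $\#f\in\delta(w)vT$, Lemmas~\ref{lem:equation} and~\ref{lem:sweep} apply with $x=1$, $q=f$: the word $w=w_0\#w_1\cdots\#w_k$ labels a path from $f$, and $w_0=1$. If $k\ge1$, then $w$ begins with $\#$, but no edge leaves $f$. So $w=w_0=1$.

(d) The two lemmas, with $x=x_0=d^{2^n}\hat\imath_0$ and $q=e$, give a reduced word $w=w_0\#\cdots\#w_k$ labeling a path from $e$ to $f$, with $w_0=x_0$ and $w_{i+1}$ the output along $w_i$. The output along a positive word is positive, so by induction $w_i=x_i$ and the state reached after $w_0\#\cdots w_{i-1}\#$ is $q_i$, in the notation of \eqref{eq:sweep}, for all $i\le k$. The word $w$ is positive, and it is nonempty because $e\ne f$. Its last edge enters $f$, so by (T3) its last letter is $\#$. Thus $w_k=\emptyset$ and $q_k=f$, and $n\in\mathcal H$ by Proposition~\ref{prop:machine}.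
\end{proof}

\section{The small cancellation group $\Gamma_0$}\label{sec:gamma}

The group $\Gamma_0$ has generators $\Sigma\sqcup Q\sqcup\{b_1,b_2\}\sqcup\{t_a:a\in\Sigma\}$ and, for each $a\in\Sigma$, the relations
\begin{equation}\label{eq:relations}
\begin{array}{ll}
t_a^{-1}yt_a=V_{a,y}\,y&(y\in\Sigma),\\[2pt]
t_a^{-1}b_jt_a=V_{a,b_j}&(j=1,2),\\[2pt]
t_a^{-1}qt_a=V_{a,q}\,o(q,a)\,(q\cdot a)&(q\in\mathrm{dom}_a),
\end{array}
\end{equation}
where the $V$'s are words in $b_1^{\pm1},b_2^{\pm1}$ chosen below. Index the relations by $\rho$ and write each as $t_a^{-1}\xi t_a=V_\rho g_\rho$, where $\xi$ is a generator and $g_\rho$ is $y$, $\emptyset$ or $o(q,a)(q\cdot a)$. The relator is $r_\rho=U_\rho V_\rho^{-1}$ with $U_\rho=t_a^{-1}\xi t_ag_\rho^{-1}$. Let $R$ be the number of relations and $\ell_0=\max_\rho|U_\rho|$; neither depends on the $V$'s.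

The words $V_\rho$ must be long and share only short subwords, for small cancellation, and they must be nearly invisible in homology, for Section~\ref{sec:kernel}. Products of commutators achieve both. Write $b=b_1$, $c=b_2$. Let $M$ be an even integer with $M\ge\ell_0+2$ and $M/2\ge31R$, and choose pairwise distinct integers $k_{\rho,i}\in(M/2,M]$ for all $\rho$ and $1\le i\le31$. Put
\[
\Pi_\rho=\prod_{i=1}^{31}b\,c^{k_{\rho,i}}\,b^{-1}c^{-k_{\rho,i}},\qquad
V_\rho=\begin{cases}\Pi_\rho&\text{if }\xi\notin\{b_1,b_2\},\\ b_j\Pi_\rho&\text{if }\xi=b_j.\end{cases}
\]
The words $V_\rho$ are reduced, the $r_\rho$ are cyclically reduced, and: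
\begin{itemize}
\item[(E)] $V_{a,b_j}$ has exponent sum $1$ in $b_j$ and $0$ in the other letter; every other $V_\rho$ has both exponent sums $0$.
\end{itemize}

Recall that the \emph{symmetrized set} of a presentation with cyclically reduced relators consists of all cyclic permutations of the relators and their inverses. A \emph{piece} is a common initial segment of two distinct elements of this set, and the presentation is $C'(1/6)$ if $|p|<|r|/6$ whenever a piece $p$ is an initial segment of an element $r$. Finite $C'(1/6)$ presentations define hyperbolic groups (Gromov).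

\begin{lemma}\label{lem:sc}
The presentation \eqref{eq:relations} is $C'(1/6)$. Hence $\Gamma_0$ is hyperbolic.
\end{lemma}

\begin{proof}
A \emph{place} among the words $V_\rho^{\pm1}$ is a choice of $\rho$, a sign and a position. Call a word $b^\varepsilon c^{k}b^{-\varepsilon}$ with $\varepsilon=\pm1$ and $|k|>M/2$ \emph{flanked}. The integer $k=k_{\rho,i}$ contributes to $V_\rho$ the flanked subwords $bc^kb^{-1}$ and, if $i<31$, $b^{-1}c^{-k}b$; to $V_\rho^{-1}$ it contributes their inverses $bc^{-k}b^{-1}$ and $b^{-1}c^kb$. These four words are different, the $k_{\rho,i}$ are distinct, and there are no other flanked subwords. So each flanked word occurs at one place at most, and a word $\sigma$ that occurs at two different places contains no flanked word. In $V_\rho$, two letters $b^{\pm1}$ with only letters $c^{\pm1}$ between them bound a flanked word, except for the initial $bb$ of $b\Pi_\rho$. Therefore, up to inversion, $\sigma$ either contains at most one letter $b^{\pm1}$, with at most $M$ letters on either side, or is a subword of $bbc^k$ with $k\le M$. In both cases $|\sigma|\le2M+1$.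

Let $p$ be a common initial segment of distinct elements $r,r'$ of the symmetrized set, cyclic permutations of $r_\rho^{\pm1}$ and $r_{\rho'}^{\pm1}$. At most $\ell_0$ letters of $r$ come from $U_\rho$, and those coming from $V_\rho$ form at most two intervals. So $p$ consists of at most $\ell_0$ letters and at most two segments $\sigma$, each an occurrence in $V_\rho^{\pm1}$. Let $|\sigma|\ge2$. In $r'$ the same positions carry a string of at least two letters from $\{b^{\pm1},c^{\pm1}\}$. The word $U_{\rho'}$ begins and ends with letters outside this set, and contains at most one letter from it, namely $\xi=b_j$, which lies between two $t$-letters. So the string is an occurrence in $V_{\rho'}^{\pm1}$. If the two places were the same, then $r$ and $r'$ would be cyclic permutations of the same word in which the same position lies at the same distance from the start, so $r=r'$. Hence the places differ and $|\sigma|\le2M+1$. Since $|V_\rho|\ge\sum_i(2k_{\rho,i}+2)>31M$,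
\[
|p|\le2(2M+1)+\ell_0\le5M<\tfrac{31}{6}M<\tfrac16|V_\rho|<\tfrac16|r| .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:asph}
$\Gamma_0$ is a multiple HNN extension of $F(\Sigma\sqcup Q\sqcup\{b_1,b_2\})$ with stable letters $t_a$. It is torsion-free, and its presentation complex $X$ is aspherical.
\end{lemma}

\begin{proof}
By (E), the right-hand sides of \eqref{eq:relations} have rational homology classes $[y]$, $[b_j]$ and $[o(q,a)]+[q\cdot a]$. For fixed $a$ these are independent by (T1), and Lemma~\ref{lem:hnn} applies.
\end{proof}

Killing $b_1$ and $b_2$ turns the first and third families of \eqref{eq:relations} into the relations of $G$ and makes the second trivial. So $\Gamma_0/K=G$, where $K$ is the normal closure of $\{b_1,b_2\}$. We write $\bar g$ for the image of $g\in\Gamma_0$ in $G$, but omit the bar on generators and on the words $v$ and $\gamma_n$.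

\section{The homology of the kernel}\label{sec:kernel}

By (E), the relation $t_a^{-1}b_jt_a=b_j\Pi_\rho$ gives $t_a^{-1}b_jt_a\equiv b_j$ modulo $[K,K]$. So the class of $gb_jg^{-1}$ in $K_{ab}$ depends only on $j$ and the coset $\bar gT$. The next lemma says that there are no further relations. The factor $b_j$ in $V_{a,b_j}$ is essential: without it $b_j$ would be conjugate into $[K,K]$, and $K$ would be perfect.

\begin{lemma}\label{lem:homology}
$H_2(K;\mathbb Z)=0$, and $K_{ab}\cong\mathbb Z[G/T]\oplus\mathbb Z[G/T]$, where for $g\in\Gamma_0$ the class of $gb_jg^{-1}$ is the basis element $\bar gT$ of the $j$-th summand.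
\end{lemma}

\begin{proof}
Let $X_K$ be the cover of $X$ with fundamental group $K$ and deck group $G$. It is aspherical by Lemma~\ref{lem:asph}, so $H_*(K)=H_*(X_K)$. Its cellular chain groups are free left $\mathbb ZG$-modules with bases $e_0$; $e_\xi$ for the generators $\xi$; and $e_\rho$ for the relators. The edge $ge_\xi$ runs from $g$ to $g\bar\xi$, and $\partial e_\rho$ is the chain of the lift of $r_\rho$ that starts at $1$: a letter $\xi$ after the prefix $u$ contributes $\bar u\,e_\xi$, and a letter $\xi^{-1}$ after the prefix $u$ contributes $-\bar u\bar\xi^{-1}e_\xi$. (The coefficients are the Fox derivatives evaluated in $G$.) Since $\bar b_j=1$, we have $\partial e_{b_j}=0$.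

In each relator $r_\rho=U_\rho V_\rho^{-1}$ we have $\bar U_\rho=\bar V_\rho=1$, so every prefix ending inside $V_\rho^{-1}$ has trivial image, and $V_\rho^{-1}$ contributes $-\sum_j\epsilon_je_{b_j}$, where $\epsilon_j$ is the exponent sum of $b_j$ in $V_\rho$. If $\xi\notin\{b_1,b_2\}$, this is $0$ by (E), and $U_\rho$ is the corresponding relator of $G$. So $\partial e_\rho$ is given by the same formula as in the universal cover of $\bar X$ and involves no $e_{b_j}$. If $\xi=b_j$, then $U_\rho=t_a^{-1}b_jt_a$ and
\[
\partial e_\rho=-t_a^{-1}e_{t_a}+t_a^{-1}e_{b_j}+t_a^{-1}e_{t_a}-e_{b_j}=(t_a^{-1}-1)\,e_{b_j}.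
\]
Hence the chain complex of $X_K$ is the direct sum of the chain complex of the universal cover of $\bar X$, which is contractible and so has $H_1=H_2=0$, and two copies, in degrees $2$ and $1$, of
\[
\bigoplus_{a\in\Sigma}\mathbb ZG\longrightarrow\mathbb ZG,\qquad(\theta_a)\longmapsto\sum_a\theta_a(t_a^{-1}-1).
\]
This map is the boundary map of the graph with vertex set $G$ and an edge from $g$ to $gt_a^{-1}$ for each $g$ and $a$. Its components are the cosets $gT$, and each is a copy of the Cayley graph of the free group $T$ with respect to the basis $\{t_a^{-1}\}$, which is a tree. So the map is injective with cokernel $\mathbb Z[G/T]$. Finally, the loop $gb_jg^{-1}$ lifts to a path from $1$ to $\bar g$, the loop $\bar ge_{b_j}$, and the same path reversed, so its class is that of $\bar ge_{b_j}$.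
\end{proof}

Homologically, then, $K$ looks like a free group, and this is enough to certify freeness of subgroups. Let $\gamma_1E=E$, $\gamma_{m+1}E=[E,\gamma_mE]$ denote the lower central series, in this paragraph and the next proof only. Stallings' theorem \cite{Stallings} states that a homomorphism $E\to K$ of groups that induces an isomorphism on $H_1(\,\cdot\,;\mathbb Z)$ and a surjection on $H_2(\,\cdot\,;\mathbb Z)$ induces isomorphisms $E/\gamma_mE\to K/\gamma_mK$ for all $m\ge1$. Magnus' theorem states that $\bigcap_m\gamma_mE=1$ for a free group $E$.

\begin{lemma}\label{lem:stallings}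
Elements of $K$ whose classes are pairwise distinct members of the basis of $K_{ab}$ in Lemma~\ref{lem:homology} freely generate a free subgroup.
\end{lemma}

\begin{proof}
Add elements $gb_jg^{-1}$ to the family so that each basis element is hit exactly once, and let $E$ be the free group on the enlarged family. The map $E\to K$ is an isomorphism on $H_1$, and it is onto on $H_2$ because $H_2(K)=0$. By Stallings' theorem its kernel lies in $\gamma_mE$ for every $m$, so it is trivial by Magnus' theorem.
\end{proof}

\section{A free subgroup with undecidable membership problem}\label{sec:free}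

In $\Gamma_0$ let $B=\langle b_1,b_2\rangle$ and $s_a=at_a$. For $w\in F(\Sigma)$ let $s(w)\in\Gamma_0$ be obtained by substituting $s_a$ for $a$, so that $\overline{s(w)}=\delta(w)$. Define
\[
F_0=\langle\,s_a\ (a\in\Sigma),\ b_1,\ b_2,\ vb_1v^{-1},\ vb_2v^{-1}\,\rangle,\qquad g_n=\gamma_nb_1\gamma_n^{-1}.
\]
The generators $b_1,b_2$ absorb the noise produced along a run. Both $vb_1v^{-1}$ and $vb_2v^{-1}$ are needed because $t_a^{-1}b_1t_a$ involves both letters.

\begin{proposition}\label{prop:free}
$F_0$ is free on these $|\Sigma|+4$ generators. The subgroup $F_0\cap K$ is generated by the elements $s(w)b_js(w)^{-1}$ and $s(w)vb_jv^{-1}s(w)^{-1}$ $(w\in F(\Sigma)$, $j=1,2)$, whose classes in $K_{ab}$ are $\delta(w)T$ and $\delta(w)vT$ in the $j$-th summand.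
\end{proposition}

\begin{proof}
Let $\hat F=F(\Sigma)*F(\beta_1,\beta_2,\beta_1',\beta_2')$ and let $\Phi\colon\hat F\to\Gamma_0$ be given by $w\mapsto s(w)$, $\beta_j\mapsto b_j$, $\beta_j'\mapsto vb_jv^{-1}$; its image is $F_0$. The composite $\hat F\to\Gamma_0\to G$ kills $\beta_j,\beta_j'$ and restricts to $\delta$ on $F(\Sigma)$, which is injective since $\pi\delta(w)=t(w)$. So its kernel $\hat K$ is the kernel of the projection $\hat F\to F(\Sigma)$, and by Lemma~\ref{lem:free}(c) it is free on the elements $w\beta_jw^{-1}$ and $w\beta_j'w^{-1}$. We have $F_0\cap K=\Phi(\hat K)$, and $\Phi$ sends this basis to the elements in the statement, whose classes are given by Lemma~\ref{lem:homology}.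

These classes are pairwise distinct, by Proposition~\ref{prop:cosets}. If $\delta(w)T=\delta(w')T$, then $\delta(w'^{-1}w)\in T$ and $w=w'$ by (b). If $\delta(w)vT=\delta(w')vT$, then $w=w'$ by (c). If $\delta(w)T=\delta(w')vT$, then $v=\#f\in\Delta T$, contrary to (a). By Lemma~\ref{lem:stallings}, $\Phi$ is injective on $\hat K$. Since $\ker\Phi\subseteq\hat K$, the map $\Phi$ is injective.
\end{proof}

\begin{proposition}\label{prop:member}
$g_n\in F_0$ if and only if $n\in\mathcal H$.
\end{proposition}

\begin{proof}
Suppose $g_n\in F_0$. Then $g_n\in F_0\cap K$, and its class in $K_{ab}$ is the basis element $\gamma_nT$ of the first summand. By Proposition~\ref{prop:free} this class is an integer combination of the basis elements $\delta(w)T$ and $\delta(w)vT$, so it is one of them. The case $\gamma_nT=\delta(w)T$ is excluded by Proposition~\ref{prop:cosets}(a). So $\gamma_n\in\Delta vT$, and $n\in\mathcal H$ by Proposition~\ref{prop:cosets}(d).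

For the converse we follow a run of the queue machine in $\Gamma_0$. The relations \eqref{eq:relations} give
\[
t_a^{-1}Bt_a\subseteq B,\qquad t_a^{-1}yt_a\in By,\qquad t_a^{-1}qt_a\in B\,o(q,a)(q\cdot a).
\]
For $x=y_1\cdots y_m\in\Sigma^*$ and $q\in Q$ let $\mathcal C(x,q)=By_1By_2\cdots By_mBq$, the set of noisy encodings of $(x,q)$. Let $\chi\in\mathcal C(ay_1\cdots y_m,q)$ with $q\in\mathrm{dom}_a$, and write $\chi=\beta a\chi'$ with $\beta\in B$ and $\chi'\in\mathcal C(y_1\cdots y_m,q)$. Conjugating $\chi'$ factor by factor,
\begin{equation}\label{eq:step}
\chi=\beta\,s_a\,(t_a^{-1}\chi't_a)\,t_a^{-1},\qquad t_a^{-1}\chi't_a\in By_1\cdots By_mB\;o(q,a)(q\cdot a).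
\end{equation}
In particular $t_a^{-1}\chi't_a\in\mathcal C(y_1\cdots y_m\,o(q,a),\,q\cdot a)$, which is the set attached to the next configuration of the queue machine.

Let $n\in\mathcal H$, and let $k\ge1$ be as in Proposition~\ref{prop:machine}. The queue machine started at $(x_0\#,e)$ reads the letters $a_1\cdots a_\ell=x_0\#x_1\#\cdots x_{k-1}\#$, and just before the last step it is at $(\#x_k,q_{k-1}\cdot x_{k-1})=(\#,\kappa)$. Starting from $\gamma_n\in\mathcal C(x_0\#,e)$ and applying \eqref{eq:step} $\ell-1$ times, we get
\[
\gamma_n=\phi'\,\chi\,t_{a_{\ell-1}}^{-1}\cdots t_{a_1}^{-1},\qquad\phi'\in\langle B,s_a\ (a\in\Sigma)\rangle,\quad\chi\in\mathcal C(\#,\kappa).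
\]
In the last step $a=\#$ and $m=0$, so \eqref{eq:step} gives $\chi\in Bs_\#B\,\#f\,t_\#^{-1}$. This is where $x_k=\emptyset$ is used: the final queue $\#$ is the output of the last step, so no noise separates it from $f$, and the word $v$ appears intact. Thus $\gamma_n=\phi\,v\,\tau^{-1}$ with $\phi\in\langle B,s_a\ (a\in\Sigma)\rangle\le F_0$ and $\tau=t_{a_1}\cdots t_{a_\ell}$. Since $\tau$ is a positive word, $\tau^{-1}b_1\tau\in B$, and
\[
g_n=\phi\,v\,(\tau^{-1}b_1\tau)\,v^{-1}\phi^{-1}\in\phi\,vBv^{-1}\phi^{-1}\subseteq F_0 .\qedhere
\]
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}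

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Gamma=\Gamma_0*\langle z\rangle$, presented by adding the generator $z$ to \eqref{eq:relations}. The relators, and so the pieces, are unchanged, so $\Gamma$ is hyperbolic by Lemma~\ref{lem:sc}. Lemma~\ref{lem:hnn} applies as in Lemma~\ref{lem:asph}, with $z$ added to the basis of the base group, so $\Gamma$ is torsion-free and has an aspherical presentation complex. Put $N=|\Sigma|+5$ and
\[
\mathcal A_n=\{\,s_a\ (a\in\Sigma),\ b_1,\ b_2,\ vb_1v^{-1},\ vb_2v^{-1},\ z,\ g_nzg_n^{-1}\,\},
\]
a list of $N+1$ words that is computable from $n$. Then $\langle\mathcal A_n\rangle=\langle F_0,z,g_nzg_n^{-1}\rangle$, and $F_0$ is free of rank $N-1$ by Proposition~\ref{prop:free}. By Lemma~\ref{lem:reduction} and Proposition~\ref{prop:member}, $\langle\mathcal A_n\rangle$ is free of rank $N$ if $n\in\mathcal H$ and free of rank $N+1$ if $n\notin\mathcal H$. So $\{n\ge1:\operatorname{rank}\langle\mathcal A_n\rangle=N\}=\mathcal H\setminus\{0\}$, which is not recursive.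
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(1) An algorithm deciding the rank, applied to the lists $\mathcal A_n$, would contradict Theorem~\ref{thm:main}. A list of $N+1$ generators of a free group is a basis if and only if the rank is $N+1$, by Lemma~\ref{lem:free}(a).

(2) The subgroup $F_0$ is free of finite rank by Proposition~\ref{prop:free}, and its membership problem is undecidable by Proposition~\ref{prop:member}, since $g_n$ is computable from $n$. Suppose that a recursive function $\Theta$ bounded the distortion. We may take $\Theta$ as given. A word $g$ of length $\ell$ represents an element of $F_0$ if and only if it equals in $\Gamma_0$ one of the finitely many words of length at most $\Theta(\ell)$ in the generators of $F_0$. The word problem of $\Gamma_0$ decides this, a contradiction.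

(3) The choice of machine is possible because every recursively enumerable set is the domain of a partial recursive function. Given an oracle that solves the problem for $\Gamma$, ask it for a presentation of $\langle\mathcal A_n\rangle$ and compute the rank of the abelianization. This decides whether $n\in\mathcal H$, so the oracle computes $\mathcal H$ and hence $0'$. The group $\Gamma$ has cohomological dimension at most $2$, since its presentation complex is a $2$-dimensional classifying space.

Now let $\Lambda$ be torsion-free hyperbolic with $\operatorname{cd}\Lambda\le2$, let $\mathcal A$ be an input, let $H=\langle\mathcal A\rangle$, and let $P_\ell$ be the presentations \eqref{eq:P} formed for $\Lambda$. We want to ask the oracle whether $P_\ell\to H$ is injective. The oracle $0'$ decides every $\Sigma_1$ statement, that is, every statement ``there is a word $w$ with property $\mathcal P$'' for which an algorithm testing $\mathcal P$ is supplied. So we need a solution of the word problem in $P_\ell$, and this is where the dimension hypothesis enters. If $H$ is finitely presentable, it is hyperbolic: for $\operatorname{cd}\Lambda=2$ this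 is Gersten's theorem \cite{Gersten} that finitely presented subgroups of hyperbolic groups of cohomological dimension $2$ are hyperbolic, and for $\operatorname{cd}\Lambda\le1$ the group $\Lambda$ is free (Stallings), so $H$ is free of finite rank. Papasoglu's procedure \cite{Papasoglu} takes a finite presentation, halts exactly when the group presented is hyperbolic, and then yields a solution of its word problem.

Run this procedure on $P_1,P_2,\dots$ in parallel. Whenever it halts on some $P_\ell$, the property ``$w=1$ in $\Lambda$ and $w\ne1$ in $P_\ell$'' of words $w$ in $\mathcal A^{\pm1}$ can be tested by an algorithm obtained uniformly from the data, so ask $0'$ whether such a $w$ exists. If not, the surjection $P_\ell\to H$ is injective; output $P_\ell$ and stop. Every output is correct. If $H$ is finitely presentable, then $P_\ell\to H$ is an isomorphism for large $\ell$; such a $P_\ell$ is hyperbolic, is eventually certified, and passes the test, so the algorithm halts.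
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gersten}
Gersten, \emph{Subgroups of word hyperbolic groups in dimension 2}, J. London Math. Soc. 54 (1996).

\bibitem{GW}
Daniel Groves and Henry Wilton, \emph{Conjugacy classes of solutions to equations and inequations over hyperbolic groups}, arXiv:0710.1892 (2007).

\bibitem{Papasoglu}
Papasoglu, \emph{An algorithm detecting hyperbolicity}, 1996.

\bibitem{Stallings}
Stallings, \emph{Homology and central series of groups}, J. Algebra 2 (1965).

\end{thebibliography}
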